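\title{Connected abelian $\bigvee$-definable groups are divisible}

\begin{abstract}
We prove that every connected abelian $\bigvee$-definable group in a sufficiently saturated o-minimal expansion of an ordered group is divisible, as conjectured by Eleftheriou and Peterzil. The group is not assumed to be generated by a definable set. The proof cuts a definable path in the group into a bounded number of pieces and distributes them among $p$ classes with equal total increment, in the manner of necklace splitting. Such a splitting exists by a theorem of Borsuk--Ulam--Dold type for $\mathbb Z/p$, which we prove in every o-minimal expansion of an ordered group.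
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal M=\langle M,<,+,\dots\rangle$ be an o-minimal expansion of an ordered group in a language $L$, and suppose that $\mathcal M$ is $\kappa$-saturated for a cardinal $\kappa>|L|+\aleph_0$. A set is \emph{bounded} if its cardinality is smaller than $\kappa$, and \emph{definable} means definable in $\mathcal M$ with parameters.

\begin{definition}\label{def:vee}
A \emph{$\bigvee$-definable group} is a group $\mathcal U$ whose universe is a directed union $\bigcup_{i\in I}X_i$ of definable subsets of $M^n$, for some fixed $n$ and a bounded index set $I$, such that for all $i,j\in I$ the restriction of the group operation to $X_i\times X_j$ is a definable function. A subset $\mathcal V\subseteq\mathcal U$ is \emph{compatible} if $X\cap\mathcal V$ is definable for every definable $X\subseteq\mathcal U$. The group $\mathcal U$ is \emph{connected} if it has no proper compatible subgroup of bounded index.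
\end{definition}

Three kinds of examples show what these definitions measure. A definable group is $\bigvee$-definable with $|I|=1$; its compatible subgroups are its definable subgroups, and by saturation a definable subgroup of bounded index has finite index, so connectedness means that there is no proper definable subgroup of finite index. A subgroup of a definable group generated by a definable set is $\bigvee$-definable with $I=\mathbb N$; an instance is $H_\varepsilon=\bigcup_{j\in\mathbb N}[-j\varepsilon,j\varepsilon]\subseteq\langle M,+\rangle$ for $\varepsilon>0$. Finally, a bounded group, embedded in $M$ as a set and written as the union of its finite subsets, is $\bigvee$-definable; its trivial subgroup is compatible of bounded index, so it is connected only if it is trivial. Compatible sets thus play the part of definable sets, and bounded groups play the part of finite groups.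

Eleftheriou and Peterzil \cite{EP} posed, as Conjecture C, the statement that every connected abelian $\bigvee$-definable group is divisible. We prove it.

\begin{theorem}\label{thm:main}
Let $\mathcal U$ be a connected abelian $\bigvee$-definable group in a sufficiently saturated o-minimal expansion $\mathcal M$ of an ordered group. Then $\mathcal U$ is divisible.
\end{theorem}

The guess comes from Lie groups. In a connected abelian Lie group $U$ the map $x\mapsto px$ has invertible derivative at $0$, so $pU$ contains a neighborhood of $0$; an open subgroup is closed, so $pU=U$. Neither half of this argument transfers. An expansion of an ordered group need not carry a field in which to take derivatives. More seriously, an open subgroup of a connected $\bigvee$-definable group can be proper. The group $\langle M,+\rangle$ is divisible, hence has no proper subgroup of finite index, hence is connected. Its subgroup $H_\varepsilon$ is open, and it is proper by saturation; it is not compatible, because a definable subset of $M$ that is bounded above has a supremum and $H_\varepsilon$ has none. Information near $0$ therefore does not reach all of $\mathcal U$, and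 we do not assume that $\mathcal U$ is generated by a definable set.

To use connectedness one must show that $p\,\mathcal U$ is compatible and has bounded index. For definable $X\subseteq\mathcal U$ the set $X\cap p\,\mathcal U$ is the directed union of the definable sets $X\cap\{px:x\in X_j\}$. Like $H_\varepsilon$, such a union is definable only if it stabilizes. What is needed is a way to divide a given element by $p$ that controls where the quotient lies.

Paths provide it. The group $\mathcal U$ carries a group topology $\tau$, and every definable subset of $\mathcal U$ is a finite union of pieces in which any two points are joined by a definable $\tau$-continuous path $\gamma\colon[0,a]\to\mathcal U$. We show that $[0,a]$ can be cut into $(p-1)d+2$ intervals, where $d$ is the dimension of $\mathcal U$, and the intervals colored with $p$ colors, so that the sum of the increments of $\gamma$ over the intervals of one color is the same for all colors (Theorem~\ref{thm:split}). The total increment $\gamma(a)-\gamma(0)$ is then $p$ times the common sum. Each piece lies in one coset of $p\,\mathcal U$, and Theorem~\ref{thm:main} follows.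

Section~\ref{sec:model} works out the splitting for $p=2$ in $M$ and $M^2$. Sections~\ref{sec:prelim} and~\ref{sec:top} recall the o-minimal background and construct $\tau$. Section~\ref{sec:paths} reduces Theorem~\ref{thm:main} to the splitting theorem, and Section~\ref{sec:space} reduces the splitting theorem to a covering statement about a polyhedron over $M$ with a free action of $\mathbb Z/p$. Sections~\ref{sec:chains} and~\ref{sec:cover} prove that statement. Section~\ref{sec:more} draws consequences for the connected component and the torsion of an arbitrary abelian $\bigvee$-definable group.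

\section{Halving a path in $M$ and in $M^2$}\label{sec:model}

Let $p=2$ and $\mathcal U=\langle M,+\rangle$. Let $\gamma\colon[0,a]\to M$ be definable and continuous, and put $u=\gamma(a)-\gamma(0)$. One cut suffices here, and we give the argument in the form that generalizes.

A cut at $T$ together with a color $+$ or $-$ for each of $[0,T]$ and $[T,a]$ is recorded by the point $y=(\pm T,\pm(a-T))$ of the square
\[E=\{(y_0,y_1)\in M^2:|y_0|+|y_1|=a\}.\]
At a corner of $E$ one interval has length $0$ and its color is forgotten. With $t^+=\max(t,0)$ and $t^-=\max(-t,0)$, the total increments of the two colors are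
\[F_\pm(y)=\big(\gamma(y_0^\pm)-\gamma(0)\big)+\big(\gamma(|y_0|+y_1^\pm)-\gamma(|y_0|)\big).\]
These functions are definable and continuous, $F_++F_-=u$, and $y\mapsto-y$ exchanges them. Suppose that $F_+\ne F_-$ everywhere. Then $F=(F_+,F_-)$ maps $E$ into $Y=\{(v,u-v):v\neq u-v\}$, on which the exchange of coordinates has no fixed point. The set $R=\{(v,u-v):v<u-v\}$ contains one point of each orbit and is open in $Y$. So $C=F^{-1}(R)$ and $-C$ are disjoint definable open sets that cover $E$, and neither is empty. This is impossible: an interval is not the union of two disjoint nonempty definable relatively open subsets, so each edge of $E$ lies in $C$ or in $-C$, and consecutive edges share a corner.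

Now let $\mathcal U=\langle M^2,+\rangle$ and let $\gamma\colon[0,2b]\to M^2$ run from $(0,0)$ to $(b,0)$ and then to $u=(b,b)$ along line segments. One cut does not suffice: two intervals of the same color would require $u=0$, and two of different colors would require $(b/2,b/2)$ to lie on the path. Two cuts, at $b/2$ and $3b/2$, give the increments $(b/2,0)$, $(b/2,b/2)$, $(0,b/2)$, and the outer two add up to the middle one.

The argument for $M$ fails at a definite place. In $Y=\{(v,u-v):v\ne u-v\}$, now with $v=(v_1,v_2)\in M^2$, a definable set of orbit representatives is $R_0=\{v<_{\rm lex}u-v\}$, that is, $v_1<b/2$, or $v_1=b/2$ and $v_2<b/2$. It is not open. Its interior $v_1<b/2$ and the mirror image $v_1>b/2$ cover $Y$ except for the punctured line $v_1=b/2$, $v_2\neq b/2$, and in that line the representatives $v_2<b/2$ form a relatively open set. So $Y$ falls into two layers of decreasing dimension, and each layer splits into relatively open sets exchanged by the involution. The general proof follows this pattern. The space $Y$ has dimension at most $m=(p-1)d$, so it has at most $m+1$ layers; these yield open sets $C_0,\dots,C_m$, each disjoint from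 its translates, whose translates cover the space $E$ of all colored cuttings; and with more than $m$ cuts the space $E$ admits no such cover. For $m=0$ the last statement is connectedness. For $m>0$ it is a theorem of Borsuk--Ulam type, and it must be proved over $\mathcal M$.

\section{Background and conventions}\label{sec:prelim}

\subsection*{O-minimality}
A structure $\langle M,<,\dots\rangle$ is o-minimal if every definable subset of $M$ is a finite union of points and intervals with endpoints in $M\cup\{\pm\infty\}$. The ordered group of $\mathcal M$ is abelian and divisible. On $M^n$ put $\rho(x,y)=\max_i|x_i-y_i|$ and $B_\varepsilon(x)=\{y:\rho(x,y)<\varepsilon\}$. The balls generate the \emph{ambient} topology; $\overline S$ is the ambient closure. For nonempty definable $S\subseteq M^n$ the infimum $\rho(x,S)=\inf_{s\in S}\rho(x,s)$ exists in $M$, and $|\rho(x,S)-\rho(y,S)|\le\rho(x,y)$. Intervals are \emph{definably connected}: they have no partition into two or more nonempty definable relatively open sets.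

\emph{Cells} are defined by induction on $n$. The point $M^0$ is a cell. If $C_0\subseteq M^{n-1}$ is a cell, then the graph of a definable continuous function $C_0\to M$ is a cell, and so is a band $\{(x,y):x\in C_0,\ f(x)<y<g(x)\}$, where $f<g$ are definable continuous functions on $C_0$ or $f=-\infty$ or $g=+\infty$. Every cell is mapped homeomorphically onto an open cell of some $M^e$ by a coordinate projection. The dimension of a nonempty definable set is the largest such $e$ among the cells it contains, and $\dim\emptyset=-\infty$. We use the following standard facts \cite{vdD}.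
\begin{enumerate}
\item[(O1)] \emph{Cell decomposition.} An $A$-definable set $X$ has a finite partition into $A$-definable cells that is compatible with finitely many given $A$-definable subsets and such that finitely many given $A$-definable functions on $X$ are continuous on each cell.
\item[(O2)] \emph{Uniform finiteness.} The members of a definable family of finite sets have cardinality below a fixed integer.
\item[(O3)] \emph{Monotonicity.} A definable function of one variable is piecewise continuous and monotone. Hence a definable function $(0,\varepsilon_0)\to[0,a]$ has a limit at $0^+$, and a definable function on $(0,\varepsilon_0)$ with finitely many values is constant near $0^+$.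
\item[(O4)] \emph{Definable choice.} For a definable family $(S_t)_t$ of nonempty sets there is a definable map $t\mapsto s(t)\in S_t$.
\item[(O5)] \emph{Frontier inequality.} $\dim(\overline S\setminus S)<\dim S$ for nonempty definable $S$.
\item[(O6)] Dimension is preserved by definable injections, $\dim(X\cup Y)=\max(\dim X,\dim Y)$, and $\dim(X\times Y)=\dim X+\dim Y$.
\item[(O7)] \emph{Dimension of tuples.} Definable closure $\mathrm{dcl}$ is a pregeometry. Let $\dim(x/A)$ be the least length of a subtuple $x'$ of $x$ with $x\in\mathrm{dcl}(Ax')$. Then $\dim(xy/A)=\dim(x/Ay)+\dim(y/A)$, and for bounded $A$ and nonempty $A$-definable $X$ we have $\dim X=\max_{x\in X}\dim(x/A)$.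
\end{enumerate}
Computing $\dim(xy/A)$ in the two orders gives a symmetry that we use repeatedly:
\begin{equation}\label{eq:sym}
\dim(y/Ax)=\dim(y/A)\ \Longrightarrow\ \dim(x/Ay)=\dim(x/A).
\end{equation}
Saturation enters through (O7) and through the following \emph{compactness principle}: if a definable set $X$ is covered by a bounded family of definable sets, then it is covered by finitely many of them. Otherwise the conditions ``$x\in X$ and $x$ lies in no member of the family'' form a finitely satisfiable type over a bounded set, which is realized.

A point of maximal dimension in a definable set sees no definable singularity.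

\begin{lemma}\label{lem:gen}
Let $A'$ be bounded, let $Z$ be $A'$-definable, and let $z\in Z$ satisfy $\dim(z/A')=\dim Z$.
\begin{enumerate}
\item[(a)] Every $A'$-definable set $Z'\ni z$ contains $Z\cap B_\delta(z)$ for some $\delta>0$.
\item[(b)] If $f\colon Z\to M^l$ and $Z''\ni f(z)$ are $A'$-definable, then for every $\varepsilon>0$ there is $\delta>0$ with $f(Z\cap B_\delta(z))\subseteq Z''\cap B_\varepsilon(f(z))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise $z$ lies in $\overline{Z\setminus Z'}\setminus(Z\setminus Z')$, an $A'$-definable set of dimension less than $\dim Z$ by (O5). This contradicts (O7).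

(b) By (O1), $f$ is continuous on an $A'$-definable cell $C\subseteq Z$ containing $z$. By (a), the set $C\cap f^{-1}(Z'')$ contains a neighborhood of $z$ in $Z$, and continuity of $f|_C$ at $z$ gives $\delta$.
\end{proof}

\subsection*{The group $\mathcal U$}
From now on $\mathcal U=\bigcup_{i\in I}X_i\subseteq M^n$ is an abelian $\bigvee$-definable group, written additively and not assumed connected. By compactness and directedness every definable $X\subseteq\mathcal U$ lies in some $X_i$. Hence addition is definable on $X\times Y$, and $X+Y$ is definable, for all definable $X,Y\subseteq\mathcal U$. Such an $X$ is also the directed union of the definable sets $\{x\in X:\exists y\in X_j\ x+y=0\}$, so it equals one of them; thus $-X$ and the map $x\mapsto-x$ on $X$ are definable.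

Fix a bounded set $A$ over which all $X_i$ and all restrictions of $+$ to $X_i\times X_j$ are definable. Then $x+y\in\mathrm{dcl}(Axy)$. Subtraction is $A$-definable on $X_i\times X_j$: choose $X_l\supseteq X_i-X_j$, and $x-y$ is the unique $s\in X_l$ with $s+y=x$. In particular $0\in\mathrm{dcl}(A)$ and $-x\in\mathrm{dcl}(Ax)$.

Let $d=\max_i\dim X_i$. Every element of $\mathcal U$ has dimension at most $d$ over $A$. For bounded $A'\supseteq A$, call $z\in\mathcal U$ \emph{generic over $A'$} if $\dim(z/A')=d$; such $z$ exist by (O7). If $x\in\mathcal U$ and $w$ is generic over $A'x$, then $w+x$ and $w-x$ are generic over $A'x$, because each is interdefinable with $w$ over $A'x$.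

\section{The group topology}\label{sec:top}

The ambient topology of $\mathcal U\subseteq M^n$ need not make addition continuous. For example, let $\mathcal U=[0,b)$ with addition modulo $b$, which jumps along $x+y=b$. By Lemma~\ref{lem:gen} the ambient topology does behave well at generic points, so we take the neighborhoods of a generic point and translate them. In the example this gives $0$ the basic neighborhoods $[0,\varepsilon)\cup(b-\varepsilon,b)$ and closes the interval up into a circle.

For $z$ generic over $A$ let $\mathcal N(z)$ be the filter on $\mathcal U$ generated by the sets $Z\cap B_\varepsilon(z)$, $\varepsilon>0$, where $Z\ni z$ is an $A$-definable subset of $\mathcal U$. Any such $Z$ has dimension $d$, so by Lemma~\ref{lem:gen}(a) any two of them agree near $z$, and $\mathcal N(z)$ does not depend on $Z$.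

\begin{proposition}\label{prop:tau}
There is a group topology $\tau$ on $\mathcal U$ whose neighborhood filter at each $z$ generic over $A$ is $\mathcal N(z)$. There is a definable family $(V_\varepsilon)_{\varepsilon>0}$ of subsets of $\mathcal U$ that generates the neighborhood filter of $0$.
\end{proposition}

\begin{proof}
\emph{Step 1: if $c\in\mathcal U$ and $z$ is generic over $Ac$, then $\mathcal N(z)+c=\mathcal N(z+c)$.} The point $w=z+c$ is generic over $Ac$. Take $A$-definable sets $Z\ni z$ and $Z'\ni w$ in $\mathcal U$. Lemma~\ref{lem:gen}(b) for the $Ac$-definable map $y\mapsto y+c$ on $Z$ shows that each $Z'\cap B_\varepsilon(w)$ contains some $(Z\cap B_\delta(z))+c$. So $\mathcal N(w)\subseteq\mathcal N(z)+c$. The same argument for $w$ and $-c$ gives $\mathcal N(z)\subseteq\mathcal N(w)-c$.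

\emph{Step 2: the filter $\mathcal N_0=\mathcal N(z)-z$ does not depend on $z$.} Let $z,z'$ be generic over $A$. The difference $z'-z$ may be far from independent of $z$, so we pass through a point $w$ generic over $Azz'$. The element $c=w-z$ is generic over $Az$, so $z$ is generic over $Ac$ by \eqref{eq:sym}. Step 1 gives $\mathcal N(z)+w-z=\mathcal N(w)$, that is, $\mathcal N(z)-z=\mathcal N(w)-w$. The same holds for $z'$. Every member of $\mathcal N_0$ contains $0$.

\emph{Step 3: for $V\in\mathcal N_0$ there is $W\in\mathcal N_0$ with $W-W\subseteq V$.} Take $g$ generic over $A$ and $h$ generic over $Ag$. Then $g+h$ and $h$ are generic over $A$, and $\dim(g+h,h/A)=\dim(g,h/A)=2d$. Choose $A$-definable sets $Z_1\ni g+h$, $Z_2\ni h$, $Z_3\ni g$ in $\mathcal U$. The set $V+g\in\mathcal N(g)$ contains some $Z_3\cap B_\varepsilon(g)$. Lemma~\ref{lem:gen}(b) for subtraction on $Z_1\times Z_2$ at the point $(g+h,h)$ gives $N_1\in\mathcal N(g+h)$ and $N_2\in\mathcal N(h)$ with $N_1-N_2\subseteq V+g$. For $W=(N_1-(g+h))\cap(N_2-h)\in\mathcal N_0$ we get $W-W\subseteq N_1-N_2-g\subseteq V$.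

\emph{Step 4: the topology.} Call $O\subseteq\mathcal U$ open if for every $x\in O$ there is $V\in\mathcal N_0$ with $x+V\subseteq O$. This defines a translation invariant topology $\tau$ in which every neighborhood of $x$ belongs to $x+\mathcal N_0$. For the converse it suffices to show that for $V\in\mathcal N_0$ the set $V^\circ=\{x:x+W\subseteq V\text{ for some }W\in\mathcal N_0\}$, which satisfies $0\in V^\circ\subseteq V$, is open. Let $x+W\subseteq V$. Choose $W',W''\in\mathcal N_0$ with $W'-W'\subseteq W$ and $W''-W''\subseteq W'$; then $-W''\subseteq W'$. For $P=W'\cap W''$ we have $P+P=P-(-P)\subseteq W'-W'\subseteq W$, so $(x+y)+P\subseteq V$ for all $y\in P$, and $x+P\subseteq V^\circ$. Thus the neighborhood filter at $x$ is $x+\mathcal N_0$, which is $\mathcal N(x)$ when $x$ is generic. Subtraction is continuous because $(x+W)-(y+W)\subseteq x-y+V$ when $W-W\subseteq V$. Finally, for a fixed generic $g$ and $A$-definable $Z\ni g$, put $V_\varepsilon=(Z\cap B_\varepsilon(g))-g$.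
\end{proof}

Give $\mathcal U^q$ the product topology, again called $\tau$, and write $\operatorname{cl}_\tau$ for closure. The family $(V_\varepsilon)$ makes topological notions definable: for definable $S,Y\subseteq\mathcal U^q$, a point $y\in Y$ lies in $\operatorname{cl}_\tau S$ if and only if $y+(V_\varepsilon\times\dots\times V_\varepsilon)$ meets $S$ for all $\varepsilon>0$; and a definable map $f$ from $X\subseteq M^r$ to $\mathcal U$ is continuous at $x$ if and only if for all $\varepsilon$ there is $\delta$ with $f(X\cap B_\delta(x))\subseteq f(x)+V_\varepsilon$.

The next two lemmas compare $\tau$ with the ambient topology on definable subsets, possibly of small dimension and containing no generic point. In both we translate by an independent generic element to reach a point where the two topologies agree. The first is a frontier inequality for $\tau$.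

\begin{lemma}\label{lem:frontier}
Let $D\subseteq Y$ be definable subsets of $\mathcal U^q$ with $Y\ne\emptyset$. Then $D'=D\cap\operatorname{cl}_\tau(Y\setminus D)$ is definable and $\dim D'<\dim Y$.
\end{lemma}

\begin{proof}
Definability was shown above. Suppose $\dim D'=\dim Y=e$, and let $A'\supseteq A$ be a bounded set over which $Y,D,D'$ are definable. Take $y\in D'$ with $\dim(y/A')=e$ and $w\in\mathcal U^q$ with $\dim(w/A'y)=qd$, and put $z=y+w$. Then $\dim(z/A'y)=qd$, so every coordinate $z_j$ is generic over $A$. Choose $A$-definable sets $Z_j\ni z_j$ in $\mathcal U$ and let $Z=\prod_jZ_j$. The sets $Z\cap B_\varepsilon(z)$ are $\tau$-neighborhoods of $z$, and $z\in\operatorname{cl}_\tau((Y\setminus D)+w)$. So $z$ lies in the ambient closure of $S=((Y\setminus D)+w)\cap Z$. Also $z\notin S$, since $z-w=y\in D$. The set $\overline S\setminus S$ is $A'w$-definable and has dimension less than $\dim S\le e$ by (O5) and (O6), so $\dim(z/A'w)<e$. But $\dim(z/A'w)=\dim(y/A'w)$, and this equals $\dim(y/A')=e$ by \eqref{eq:sym}, because $\dim(w/A'y)=qd=\dim(w/A')$.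
\end{proof}

\begin{lemma}\label{lem:cells}
Every definable $X\subseteq\mathcal U$ is a finite disjoint union of cells $C$ for which the inclusion of $C$, with the ambient topology, into $(\mathcal U,\tau)$ is continuous.
\end{lemma}

\begin{proof}
We argue by induction on $e=\dim X$; the empty set is the empty union. Let $X^c$ be the definable set of points of $X$ at which the inclusion $X\to(\mathcal U,\tau)$ is continuous, and let $A'\supseteq A$ be a bounded set over which $X$ and $X^c$ are definable. Let $x\in X$ with $\dim(x/A')=e$. Take $w$ generic over $A'x$; then $z=x+w$ is generic over $A$, and $\dim(x/A'w)=e$ by \eqref{eq:sym}. Let $Z\ni z$ be an $A$-definable subset of $\mathcal U$ and let $V$ be a $\tau$-neighborhood of $0$. Then $z+V$ contains some $Z\cap B_\varepsilon(z)$. Lemma~\ref{lem:gen}(b) for the $A'w$-definable map $y\mapsto y+w$ on $X$ shows that all $y\in X$ near $x$ satisfy $y+w\in z+V$, that is, $y\in x+V$. So $x\in X^c$. The $A'$-definable set $X\setminus X^c$ has no point of dimension $e$ over $A'$, hence has dimension less than $e$. Decompose $X^c$ into cells and apply the induction hypothesis to $X\setminus X^c$.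
\end{proof}

\section{Paths and the splitting theorem}\label{sec:paths}

A \emph{path} is a definable $\tau$-continuous map $\gamma\colon[0,a]\to\mathcal U$ with $0<a\in M$. The length $a$ is allowed to vary because, without multiplication, we cannot rescale intervals.

\begin{lemma}\label{lem:cellpath}
Any two points of a cell $C\subseteq M^n$ are the endpoints of a definable ambient-continuous map $[0,a]\to C$ for some $a>0$.
\end{lemma}

\begin{proof}
Maps $[0,a]\to C$ and $[0,b]\to C$ with matching endpoints concatenate to a map on $[0,a+b]$. We use induction on $n$; for $n=0$ take a constant map. If $C$ is the graph of a continuous function on a cell $C_0$, lift a map in $C_0$ to the graph. Let $C$ be the band between $f$ and $g$ over $C_0$. Fix $\eta>0$ in $M$ and let $h\colon C_0\to M$ be $(f+g)/2$ if $f,g$ are finite, $g-\eta$ if only $g$ is finite, $f+\eta$ if only $f$ is finite, and $0$ if neither is. Then $h$ is continuous with graph in $C$. To join $(x,y)$ to $(x',y')$, concatenate the vertical segment from $(x,y)$ to $(x,h(x))$, the lift to the graph of $h$ of a map in $C_0$ from $x$ to $x'$, and the vertical segment from $(x',h(x'))$ to $(x',y')$.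 The segments $t\mapsto(x,y\pm t)$ stay in $C$ because the fibers of $C$ are convex; segments of length $0$ are omitted.
\end{proof}

\begin{lemma}\label{lem:compat}
Let $H$ be a subgroup of $\mathcal U$ that contains $\gamma(a)-\gamma(0)$ for every path $\gamma\colon[0,a]\to\mathcal U$. Then $H$ is compatible and has bounded index.
\end{lemma}

\begin{proof}
Let $X\subseteq\mathcal U$ be definable and decompose it into cells as in Lemma~\ref{lem:cells}. By Lemma~\ref{lem:cellpath}, any two points of such a cell are the endpoints of a path, so each cell lies in one coset of $H$. Hence $X\cap H$ is a union of some of the cells, and is definable. Each $X_i$ meets finitely many cosets, so the index of $H$ is at most $|I|\cdot\aleph_0<\kappa$.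
\end{proof}

From here on $p$ is a prime and $G$ is the cyclic group of order $p$, written multiplicatively; its elements serve as colors.

\begin{theorem}[Splitting]\label{thm:split}
Let $p$ be prime, $\gamma\colon[0,a]\to\mathcal U$ a path, and $k=(p-1)d+1$. There are points $0=T_0\le T_1\le\dots\le T_{k+1}=a$ and a map $c\colon\{0,\dots,k\}\to G$ such that the sums
\[\sum_{i\in c^{-1}(g)}\big(\gamma(T_{i+1})-\gamma(T_i)\big),\qquad g\in G,\]
are all equal. In particular $\gamma(a)-\gamma(0)\in p\,\mathcal U$.
\end{theorem}

The last sentence holds because the $p$ equal sums add up to $\gamma(a)-\gamma(0)$.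

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:split}]
For each prime $p$, the subgroup $p\,\mathcal U$ satisfies the hypothesis of Lemma~\ref{lem:compat}, so it is compatible of bounded index. As $\mathcal U$ is connected, $p\,\mathcal U=\mathcal U$. Every positive integer is a product of primes, so $\mathcal U$ is divisible.
\end{proof}

\begin{remark}\label{rem:hyp}
Connectedness is used only in this last step; without it the bounded group $\mathbb Z$ is a counterexample. Commutativity makes $p\,\mathcal U$ a subgroup and allows the increments of a path to be regrouped by color. It cannot be dropped. If $\mathcal M$ is a real closed field, the definable group $\mathrm{SL}_2(M)$ is generated by elementary matrices, which lie in subgroups isomorphic to the divisible group $\langle M,+\rangle$; so it has no proper subgroup of finite index and is connected. The matrix $g$ with rows $(-1,1)$ and $(0,-1)$ is not a square: if $h^2=g$, then $(\operatorname{tr}h)^2-2=\operatorname{tr}g=-2$, so $\operatorname{tr}h=0$, and $h^2$ is minus the identity matrix by the Cayley--Hamilton theorem.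
\end{remark}

\section{The space of colored cuttings}\label{sec:space}

Fix $a>0$ and $k\ge1$. A cutting of $[0,a]$ into $k+1$ colored intervals is described by giving, for each $i$, the length $s_i$ of the $i$-th interval and its color, which should be forgotten when $s_i=0$. Let $x_{i,g}$ be $s_i$ if the $i$-th interval has color $g$, and $0$ otherwise. This leads to the definable set
\[E=\Big\{x\in M_{\ge0}^{\{0,\dots,k\}\times G}:\ \sum_{i,g}x_{i,g}=a,\ \text{for each $i$ at most one $x_{i,g}$ is nonzero}\Big\}\]
with its ambient topology. The group $G$ acts on $E$ by $(hx)_{i,hg}=x_{i,g}$. The action permutes coordinates, so it preserves $\rho$. It is free: a point $x\in E$ has some $x_{i,g}\ne0$, and $hx=x$ gives $x_{i,hg}\neq0$, so $hg=g$. For $G=\{1,h\}$ the coordinates $y_i=x_{i,1}-x_{i,h}$ identify $E$ with $\{y\in M^{k+1}:\sum_i|y_i|=a\}$ and $h$ with $y\mapsto-y$; for $k=1$ this is the square of Section~\ref{sec:model}.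

\begin{proposition}[Borsuk--Ulam--Dold theorem in $\mathcal M$]\label{prop:cover}
Let $0\le m<k$. There do not exist definable open sets $C_0,\dots,C_m\subseteq E$ such that $hC_i\cap C_i=\emptyset$ for all $i$ and all $h\in G\setminus\{1\}$, and $\bigcup_{i,h}hC_i=E$.
\end{proposition}

We prove this in Section~\ref{sec:cover}. Here we deduce the splitting theorem.

\begin{proof}[Proof of Theorem~\ref{thm:split} from Proposition~\ref{prop:cover}]
Let $m=(p-1)d$ and $k=m+1$.

\emph{The map $F$.} For $x\in E$ put $s_i=\sum_gx_{i,g}$ and $T_i=s_0+\dots+s_{i-1}$, so $T_0=0$ and $T_{k+1}=a$. Define $F\colon E\to\mathcal U^G$ by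
\[F(x)_g=\sum_{i=0}^k\big(\gamma(T_i+x_{i,g})-\gamma(T_i)\big).\]
This map is definable, and it is continuous into $(\mathcal U^G,\tau)$ because $\tau$ is a group topology. A nonzero $x_{i,g}$ equals $s_i$, so $F(x)_g$ is the sum of $\gamma(T_{i+1})-\gamma(T_i)$ over the $i$ with $x_{i,g}\ne0$, and $\sum_gF(x)_g=u$, where $u=\gamma(a)-\gamma(0)$. Let $G$ act on $\mathcal U^G$ by $(hv)_{hg}=v_g$; this action is by definable $\tau$-homeomorphisms. The $T_i$ are $G$-invariant functions of $x$, so $F(hx)_{hg}=F(x)_g$, that is, $F(hx)=hF(x)$.

Suppose that $hF(x)=F(x)$ for some $x$ and some $h\ne1$. Since $p$ is prime, $h$ generates $G$, so all coordinates of $F(x)$ are equal; this is the one place where primality is used. The theorem then holds with $T_i=T_i(x)$, with $c(i)=g$ if $x_{i,g}\ne0$, and with $c(i)$ arbitrary if $s_i=0$, when the $i$-th increment is $0$.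

Assume from now on that $G$ acts freely on $Y=F(E)$, a nonempty definable $G$-invariant set. On $Y$ the coordinates add up to $u$, so deleting one coordinate maps $Y$ injectively onto a definable subset of $\mathcal U^{p-1}$, which lies in some $X_i^{p-1}$. Hence $\dim Y\le m$.

\emph{Layers of $Y$.} Order $\mathcal U^G\subseteq M^{np}$ lexicographically, for a fixed enumeration of $G$. Put $Y_0=Y$. Given a definable $G$-invariant set $Y_i\subseteq Y$, let
\[R_i=\{y\in Y_i:y<_{\rm lex}hy\text{ for all }h\ne1\},\qquad R_i^\circ=Y_i\setminus\operatorname{cl}_\tau(Y_i\setminus R_i).\]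
Orbits have $p$ distinct elements and $R_i$ picks the least, so $Y_i$ is the disjoint union of the sets $hR_i$. The lexicographic order ignores $\tau$, so $R_i$ need not be open; $R_i^\circ\subseteq R_i$ is its interior relative to $Y_i$, and it is definable. Put
\[Y_{i+1}=Y_i\setminus\bigcup_hhR_i^\circ=\bigcup_hh(R_i\setminus R_i^\circ),\]
which is definable and $G$-invariant. If $Y_i\ne\emptyset$, then $R_i\setminus R_i^\circ=R_i\cap\operatorname{cl}_\tau(Y_i\setminus R_i)$ has dimension less than $\dim Y_i$ by Lemma~\ref{lem:frontier}, so $\dim Y_{i+1}<\dim Y_i$ by (O6). Hence $Y_{m+1}=\emptyset$ and $Y=\bigcup_{i\le m,\,h}hR_i^\circ$.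

\emph{Thickening.} Let $Z_i=F^{-1}(Y_i)$ and $P_i=F^{-1}(R_i^\circ)$. By equivariance $hP_i=F^{-1}(hR_i^\circ)$, so the sets $hP_i$, $h\in G$, are pairwise disjoint subsets of $Z_i$, and $P_i$ is open in $Z_i$ by continuity of $F$. It need not be open in $E$. On $E$, however, we have an invariant distance, and we enlarge $P_i$ to the set of points closer to it than to its translates. For $0\le i\le m$ let $C_i=\emptyset$ if $P_i=\emptyset$, and otherwise
\[C_i=\{x\in E:\rho(x,P_i)<\rho(x,hP_i)\text{ for all }h\ne1\}.\]
This set is definable and open in $E$. If $x\in P_i$, some $Z_i\cap B_\varepsilon(x)$ lies in $P_i$, so $B_\varepsilon(x)$ misses $hP_i\subseteq Z_i$ for $h\neq1$, and $\rho(x,hP_i)\ge\varepsilon>0=\rho(x,P_i)$. Thus $P_i\subseteq C_i$, and $\bigcup_{i,h}hC_i\supseteq\bigcup_{i,h}hP_i=F^{-1}(Y)=E$. If $x\in C_i\cap hC_i$ with $h\ne1$, then $\rho(x,P_i)<\rho(x,hP_i)$, while $h^{-1}x\in C_i$ gives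
\[\rho(x,hP_i)=\rho(h^{-1}x,P_i)<\rho(h^{-1}x,h^{-1}P_i)=\rho(x,P_i),\]
which is absurd. The sets $C_0,\dots,C_m$ contradict Proposition~\ref{prop:cover}.
\end{proof}

\section{Small chains on cubes and simplices}\label{sec:chains}

Over the reals one would prove Proposition~\ref{prop:cover} by subdividing the polyhedron $E$ until each simplex lies in some $hC_i$. Over $\mathcal M$ repeated subdivision does not suffice. By saturation there are $c\in(0,a)$ and $\varepsilon>0$ such that no point $ja/2^l$ lies within $\varepsilon$ of $c$; then no iterated bisection of $[0,a]$ is subordinate to the cover $\{[0,c+\varepsilon),(c-\varepsilon,a]\}$. Nor can we contract a simplex along straight lines, since that needs multiplication. We replace subdivision by chains on tuples of points that are small with respect to a cover, and we prove that cubes and simplices are acyclic in the following sense: cycles that are small for a finer cover bound chains that are small for the given one. Neither this section nor the next uses saturation in its proofs.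

In these two sections the topology is ambient, and a \emph{cover} of a nonempty definable set $K$ is a finite cover by definable relatively open subsets. A cover $\mathcal O'$ \emph{refines} $\mathcal O$ if each member of $\mathcal O'$ lies in a member of $\mathcal O$. The \emph{common refinement} of finitely many covers consists of the intersections of one member from each.

For a set $T$ and $q\ge0$ let $S_q(T)$ be the free abelian group on $T^{q+1}$, and let $S_{-1}(T)=\mathbb Z$. Put $\partial(x_0,\dots,x_q)=\sum_j(-1)^j(x_0,\dots,\widehat{x_j},\dots,x_q)$ for $q\ge1$ and $\partial(x_0)=1$. All complexes in this paper are augmented in this way, all chain maps are the identity in degree $-1$, and \emph{acyclic} means that every cycle of degree $\ge-1$ bounds. If $T\neq\emptyset$, then $S_*(T)$ is acyclic: fix $x_*\in T$ and let $P$ prefix $x_*$ to tuples, with $P(1)=(x_*)$; then $\partial P+P\partial=\mathrm{id}$. A map of sets $f$ induces a chain map $f_*$ by acting on the entries of tuples.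

For a cover $\mathcal O$ of $K$, a tuple is \emph{$\mathcal O$-small} if its entries lie in a common member of $\mathcal O$. For $Z\subseteq K$ let $S_*(\mathcal O|Z)\subseteq S_*(Z)$ be the subcomplex spanned by the $\mathcal O$-small tuples, and let $S_*(\mathcal O)=S_*(\mathcal O|K)$. If $\mathcal O'$ refines $\mathcal O$, then $S_*(\mathcal O'|Z)\subseteq S_*(\mathcal O|Z)$. We say that $(\mathcal O',\mathcal O)$ \emph{fills in degree $q$ on $Z$} if every cycle in $S_q(\mathcal O'|Z)$ bounds a chain in $S_{q+1}(\mathcal O|Z)$. This property persists when $\mathcal O'$ is refined.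

The source of all acyclicity is a chain of overlapping sets.

\begin{lemma}\label{lem:MV}
Let $T_0,\dots,T_N$ be sets with $T_l\cap T_{l+1}\ne\emptyset$ for all $l<N$, $T_0\neq\emptyset$, and $T_l\cap T_j=\emptyset$ for $|l-j|\ge2$. Then the subcomplex $\sum_lS_*(T_l)$ of $S_*(\bigcup_lT_l)$ is acyclic.
\end{lemma}

\begin{proof}
Let $R^l=S_*(T_0)+\dots+S_*(T_l)$. The complex $R^0$ is acyclic; assume that $R^l$ is. In degree $-1$ there is nothing to prove, so let $z=z'+z''$ be a cycle of degree $q\ge0$ with $z'\in R^l$ and $z''\in S_q(T_{l+1})$. We have $R^l\cap S_*(T_{l+1})=S_*(T_l\cap T_{l+1})$, because these groups are spanned by tuples and $T_{l+1}$ misses $T_j$ for $j<l$. So $\partial z'=-\partial z''$ is a cycle of the acyclic complex $S_*(T_l\cap T_{l+1})$, say $\partial z'=\partial w$ with $w\in S_q(T_l\cap T_{l+1})$. Now $z'-w$ is a cycle of $R^l$ and $z''+w$ is a cycle of $S_*(T_{l+1})$. Both bound, so $z$ bounds in $R^{l+1}$.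
\end{proof}

A cover of a single interval is refined by such a chain of intervals, as Step 1 of the next proof shows. To pass to cubes we need this for a product $B\times[0,a]$, simultaneously on all fibers over nearby points of $B$. The difficulty is that the chain depends on the fiber and jumps. It varies continuously over each cell of a decomposition of $B$; we extend it to an open neighborhood of the cell and then shrink these neighborhoods, so that finitely many chains can be combined in one cover.

\begin{lemma}\label{lem:fiber}
Let $B\subseteq M^r$ be definable and nonempty, $K=B\times[0,a]$, and $\mathcal O$ a cover of $K$. There are a cover $\mathcal W$ of $B$ and a cover $\mathcal O'$ of $K$ refining $\mathcal O$ such that for every finite nonempty $X\subseteq B$ contained in a member of $\mathcal W$: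
\begin{enumerate}
\item[(i)] $(\mathcal O',\mathcal O)$ fills in every degree $q\ge0$ on $X\times[0,a]$;
\item[(ii)] $X\times\{0\}$ is contained in a member of $\mathcal O$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Step 1: one fiber.} For $x\in B$ and $O\in\mathcal O$ let $O_x=\{y:(x,y)\in O\}$, a relatively open subset of $[0,a]$. Let $0=b_0<b_1<\dots<b_{s+1}=a$ enumerate $0$, $a$ and the boundary points in $[0,a]$ of all the $O_x$. By (O2), $s=s(x)$ takes finitely many values. Each interval $(b_l,b_{l+1})$ contains no boundary point of $O_x$, so by definable connectedness it is contained in $O_x$ or disjoint from it. If $b_l\in O_x$, then the open set $O_x$ meets, hence contains, the intervals adjacent to $b_l$. For $0\le l\le s$ put $u_l=b_l+\frac13(b_{l+1}-b_l)$ and $w_l=b_l+\frac23(b_{l+1}-b_l)$, and put $u_{-1}=0$, $w_{s+1}=a$. For $0\le l\le s+1$ take the first member $O$ of $\mathcal O$, in a fixed enumeration, with $b_l\in O_x$; then $[u_{l-1},w_l]\subseteq O_x$. All these data are definable in $x$. By (O1), $B$ is a finite disjoint union of cells $D$ on which $s=s_D$ and the chosen members $O_{D,l}$ are constant and the functions $u_l,w_l$ are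 continuous.

\emph{Step 2: a neighborhood of a cell.} Fix $D$ and write $s=s_D$. Let $\pi$ be a coordinate projection mapping $D$ homeomorphically onto an open cell. The set $B_D=\{x\in B:\pi(x)\in\pi(D)\}$ is open in $B$, and $r_D=(\pi|_D)^{-1}\circ\pi\colon B_D\to D$ is a continuous retraction. The functions $\bar u_l=u_l\circ r_D$ and $\bar w_l=w_l\circ r_D$ are continuous on $B_D$, agree with $u_l,w_l$ on $D$, and satisfy
\begin{equation}\label{eq:interlace}
0<\bar u_0<\bar w_0<\bar u_1<\bar w_1<\dots<\bar u_s<\bar w_s<a .
\end{equation}
Let $V_D\supseteq D$ be the set of $x\in B_D$ with $\{x\}\times[\bar u_{l-1}(x),\bar w_l(x)]\subseteq O_{D,l}$ for $0\le l\le s+1$.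

The set $V_D$ is open in $B$. Otherwise there is $x^*\in V_D$ such that for every $\varepsilon>0$ there are $l$, $x\in B_D\cap B_\varepsilon(x^*)$ and $y\in[\bar u_{l-1}(x),\bar w_l(x)]$ with $(x,y)\notin O_{D,l}$. The least such $l$ is a definable function of $\varepsilon$, so by (O3) it is a constant $l$ for small $\varepsilon$. By (O4) there are definable choices $x(\varepsilon),y(\varepsilon)$ for this $l$. Then $x(\varepsilon)\to x^*$, and by (O3) $y(\varepsilon)$ has a limit $y^*$ as $\varepsilon\to0^+$, which lies in $[\bar u_{l-1}(x^*),\bar w_l(x^*)]$ by continuity. So $(x^*,y^*)$ belongs to the open set $O_{D,l}$, and so does $(x(\varepsilon),y(\varepsilon))$ for small $\varepsilon$, a contradiction. Thus the sets $V_D$ form a cover of $B$.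

For $0\le l\le s+1$ let $J_{D,l}$ be the set of $(x,y)\in V_D\times[0,a]$ with $y>\bar u_{l-1}(x)$ and $y<\bar w_l(x)$, where the first condition is omitted for $l=0$ and the second for $l=s+1$. Each $J_{D,l}$ is open in $K$ and contained in $O_{D,l}$. These sets cover $V_D\times[0,a]$: take the least $l$ with $y<\bar w_l(x)$, or $l=s+1$ if there is none; if $l\geq1$, then $y\ge\bar w_{l-1}(x)>\bar u_{l-1}(x)$. By \eqref{eq:interlace}, $J_{D,l}\cap J_{D,l+1}$ is the strip $\bar u_l<y<\bar w_l$, which meets every fiber over $V_D$; and $J_{D,l}\cap J_{D,j}=\emptyset$ for $j\ge l+2$, since $\bar w_l<\bar u_{l+1}\le\bar u_{j-1}$.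

\emph{Step 3: shrinking.} The sets $J_{D,l}$ cover only $V_D\times[0,a]$. To complete them to a cover of $K$ we add the complement of $W_D\times[0,a]$ for a closed set $W_D\subseteq V_D$. Let $\delta_D(x)=\rho(x,B\setminus V_D)$, or a fixed positive constant if $V_D=B$. This function is continuous on $B$ and positive exactly on $V_D$, so $\mu=\max_D\delta_D$ is continuous and positive. Let $W_D=\{x\in B:2\delta_D(x)\ge\mu(x)\}$, which is closed in $B$ and contained in $V_D$. The open sets $\{2\delta_D>\mu\}\subseteq W_D$ cover $B$, since $2\delta_D(x)>\mu(x)$ for a cell $D$ attaining the maximum at $x$; let $\mathcal W$ be this cover. Let $\mathcal O'$ be the common refinement of $\mathcal O$ and the covers $\mathcal J_D=\{J_{D,l}\}_l\cup\{K\setminus(W_D\times[0,a])\}$ for all $D$.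

Let $X$ be nonempty and contained in a member of $\mathcal W$, so $X\subseteq W_D$ for some $D$. Then $X\times\{0\}\subseteq J_{D,0}\subseteq O_{D,0}$, which is (ii). Put $T=X\times[0,a]$ and $T_l=T\cap J_{D,l}$. An $\mathcal O'$-small tuple in $T$ lies in a member of $\mathcal J_D$, and this member is not $K\setminus(W_D\times[0,a])$, which misses $T$. So
\[S_*(\mathcal O'|T)\subseteq\sum_lS_*(T_l)\subseteq S_*(\mathcal O|T).\]
The middle complex is acyclic by Lemma~\ref{lem:MV}, and (i) follows.
\end{proof}

Let $\Delta_r=\{t\in M^r:0\le t_1\le\dots\le t_r\le a\}$.

\begin{lemma}\label{lem:cube}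
Let $K$ be $[0,a]^r$ or $\Delta_r$, and let $q\ge0$. Every cover $\mathcal O$ of $K$ has a refinement $\mathcal O'$ such that $(\mathcal O',\mathcal O)$ fills in degree $q$ on $K$.
\end{lemma}

\begin{proof}
\emph{Cubes.} We use induction on $r$. For $r=0$, $K$ is a point, $S_*(\mathcal O)=S_*(K)$, and $\mathcal O'=\mathcal O$ works. Let $r\ge1$, $B=[0,a]^{r-1}$, $K=B\times[0,a]$, and $\pi(x,y)=(x,0)$. We construct a chain homotopy from the identity to $\pi_*$ and then fill in the bottom face by induction. The homotopy is built one degree at a time, and each degree costs one application of Lemma~\ref{lem:fiber}, so we need a tower of covers.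

Put $\mathcal O^{q+1}=\mathcal O$. For $j=q,q-1,\dots,0$ let $\mathcal O^j$ and $\mathcal W^j$ be the covers $\mathcal O'$ and $\mathcal W$ that Lemma~\ref{lem:fiber} assigns to $\mathcal O^{j+1}$. Let $\mathcal Q$ be the cover of $B$ by the sets $\{x:(x,0)\in O\}$, $O\in\mathcal O$, and let $\mathcal Q'$ be a refinement such that $(\mathcal Q',\mathcal Q)$ fills in degree $q$ on $B$. Let $\mathcal O'$ be the common refinement of $\mathcal O^0$ and the preimages in $K$ of $\mathcal W^0,\dots,\mathcal W^q,\mathcal Q'$. For an $\mathcal O'$-small tuple $t$ let $X(t)\subseteq B$ be the finite set of $B$-components of its entries, and $K(t)=X(t)\times[0,a]$. The set $X(t)$ lies in a member of each $\mathcal W^j$ and of $\mathcal Q'$, and $K(t')\subseteq K(t)$ for each face $t'$ of $t$.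

We define homomorphisms $H_j$ on $S_j(\mathcal O')$ for $-1\le j\le q$, with $H_{-1}=0$, such that for each $\mathcal O'$-small tuple $t$ of degree $j\ge0$
\[H_j(t)\in S_{j+1}(\mathcal O^{j+1}|K(t)),\qquad\partial H_j(t)=t-\pi_*t-H_{j-1}(\partial t).\]
Let $\zeta$ be the right side of the equation. First, $\zeta\in S_j(\mathcal O^j|K(t))$. The tuple $t$ is $\mathcal O^0$-small, hence $\mathcal O^j$-small. The chain $H_{j-1}(\partial t)$ lies in this group by the previous step. The tuple $\pi_*t$ is a single point if $j=0$, and if $j\ge1$ its entries lie in $X(t)\times\{0\}$, which lies in a member of $\mathcal O^j$ by Lemma~\ref{lem:fiber}(ii) for $\mathcal W^{j-1}$. Second, $\zeta$ is a cycle: for $j=0$, $\partial\zeta=1-1=0$, and for $j\ge1$,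
\[\partial\zeta=\partial t-\pi_*\partial t-\big(\partial t-\pi_*\partial t-H_{j-2}(\partial\partial t)\big)=0 .\]
By Lemma~\ref{lem:fiber}(i) for $\mathcal W^j$, the cycle $\zeta$ bounds in $S_{j+1}(\mathcal O^{j+1}|K(t))$, and we let $H_j(t)$ be a chain with boundary $\zeta$.

Let $z\in S_q(\mathcal O')$ be a cycle. Then $z-\pi_*z=\partial H_q(z)$ with $H_q(z)\in S_{q+1}(\mathcal O)$. The projection of $z$ to $B$ is a cycle in $S_q(\mathcal Q')$, so it bounds in $S_{q+1}(\mathcal Q)$. The map $x\mapsto(x,0)$ sends $\mathcal Q$-small tuples to $\mathcal O$-small tuples, so $\pi_*z$ bounds in $S_{q+1}(\mathcal O)$. Hence so does $z$.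

\emph{Simplices.} Sorting the coordinates is a definable retraction $\sigma\colon[0,a]^r\to\Delta_r$. It is continuous, since the $j$-th smallest coordinate is the minimum, over all $j$-element sets of coordinates, of their maximum. Given a cover $\mathcal O$ of $\Delta_r$, let $\mathcal P$ be a refinement of $\sigma^{-1}\mathcal O=\{\sigma^{-1}(O):O\in\mathcal O\}$ as in the case of cubes, and let $\mathcal O'=\{P\cap\Delta_r:P\in\mathcal P\}$. It refines $\mathcal O$ because $\sigma$ is the identity on $\Delta_r$. A cycle $z\in S_q(\mathcal O')$ equals $\partial w$ for some $w\in S_{q+1}(\sigma^{-1}\mathcal O)$, so $z=\sigma_*z=\partial\sigma_*w$ with $\sigma_*w\in S_{q+1}(\mathcal O)$.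
\end{proof}

\section{Proof of the covering theorem}\label{sec:cover}

The polyhedron $E$ has a combinatorial model $\Sigma$, the join of $k+1$ copies of the finite set $G$. A cover as in Proposition~\ref{prop:cover} assigns to each point of $E$ the set of indices $(i,h)$ with $i\le m$ for which the point lies in $hC_i$, and this set is a simplex of the smaller join of $m+1$ copies of $G$. We turn this assignment into an equivariant chain map from $\Sigma$ to itself, passing through small chains, and compute the alternating sum of its traces in two ways. The image lies in a cone, so the sum is $1$; the action is free, so the sum is divisible by $p$.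

\subsection*{The complex $\Sigma$}
The vertices of $\Sigma$ are the pairs $(i,g)$ with $0\le i\le k$ and $g\in G$; its simplices are the nonempty sets of vertices containing at most one $(i,g)$ for each $i$. A $q$-simplex has $q+1$ vertices, and $q\le k$. The group $G$ acts by $h(i,g)=(i,hg)$. The action on simplices is free: if $hs=s$ and $(i,g)\in s$, then $(i,hg)\in s$, so $h=1$.

For a subcomplex $\Phi$ of $\Sigma$ let $C_q(\Phi)$ be the free abelian group on its $q$-simplices, with $C_{-1}(\Phi)=\mathbb Z$. Write a simplex as $[v_0,\dots,v_q]$ with vertices in increasing order of $i$; for another order of the vertices the symbol means the simplex times the sign of the permutation, and it means $0$ if a vertex is repeated. The boundary is $\partial[v_0,\dots,v_q]=\sum_j(-1)^j[v_0,\dots,\widehat{v_j},\dots,v_q]$, valid for distinct vertices in any order, and $\partial[v]=1$. Since $G$ does not change $i$, it permutes the basis of $C_q(\Sigma)$ without signs and commutes with $\partial$.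

A subcomplex $\Phi$ is a \emph{cone with apex $o$} if $\{o\}\in\Phi$ and $s\cup\{o\}\in\Phi$ for all $s\in\Phi$. Define $c_o[v_0,\dots,v_q]=[o,v_0,\dots,v_q]$ and $c_o(1)=[o]$. Then
\begin{equation}\label{eq:cone}
\partial c_o+c_o\partial=\mathrm{id}\quad\text{on }C_*(\Phi),
\end{equation}
so $C_*(\Phi)$ is acyclic. Indeed, if $o\notin s$, expanding $\partial[o,v_0,\dots,v_q]$ gives $s-c_o\partial s$. If $o\in s$, then $c_os=0$, and in $c_o\partial[o,v_1,\dots,v_q]$ only the face omitting $o$ survives and gives $[o,v_1,\dots,v_q]$.

For a simplex $s$ of $\Sigma$ let $|s|$ be the set of $x\in E$ with $x_{i,g}=0$ for all $(i,g)\notin s$. It is closed in $E$, and $h|s|=|hs|$. If $s=[v_0,\dots,v_q]$, the partial sums $x\mapsto(x_{v_0},x_{v_0}+x_{v_1},\dots,x_{v_0}+\dots+x_{v_{q-1}})$ define a definable homeomorphism $|s|\to\Delta_q$, with inverse given by successive differences. So Lemma~\ref{lem:cube} applies to $|s|$.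

\subsection*{Equivariant construction}
Both chain maps below are built degree by degree, on a complex with a basis that $G$ permutes freely in degrees $q\ge0$. If $f$ is an equivariant chain map defined below degree $q$ and $b$ is a basis element of degree $q$, then $f(\partial b)$ is a cycle, since $\partial f(\partial b)=f(\partial\partial b)=0$ for $q\geq1$ and there is no condition for $q=0$. For each $b$ in a set of orbit representatives we choose $f(b)$ with $\partial f(b)=f(\partial b)$ and set $f(gb)=gf(b)$. This is well defined by freeness, and $\partial f(gb)=gf(\partial b)=f(\partial gb)$.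

\begin{proof}[Proof of Proposition~\ref{prop:cover}]
Suppose that $C_0,\dots,C_m$ exist, and let $\mathcal C=\{hC_i:i\le m,\ h\in G\}$. This cover of $E$ is \emph{invariant}, meaning that $G$ maps members to members, so $G$ acts on $S_*(\mathcal C)$. Let $\Sigma_{\le m}$ be the subcomplex of $\Sigma$ of simplices all of whose vertices $(i,g)$ have $i\le m$. We construct equivariant chain maps in degrees $\le k$,
\[C_*(\Sigma)\xrightarrow{\ \varphi\ }S_*(\mathcal C)\xrightarrow{\ \psi\ }C_*(\Sigma_{\le m}).\]

\emph{The map $\varphi$.} Put $\mathcal O_k=\mathcal C$. For $q=k,\dots,1$ we find an invariant cover $\mathcal O_{q-1}$ of $E$ refining $\mathcal O_q$ such that $(\mathcal O_{q-1},\mathcal O_q)$ fills in degree $q-1$ on $|s|$ for every $q$-simplex $s$. For each such $s$, Lemma~\ref{lem:cube} applied to the cover $\{O\cap|s|:O\in\mathcal O_q\}$ of $|s|$ gives a cover $\mathcal O'_s$ of $|s|$. The sets $O'\cup(E\setminus|s|)$, $O'\in\mathcal O'_s$, are open in $E$ because $|s|\setminus O'$ is closed; they cover $E$ and cut out $\mathcal O'_s$ on $|s|$. Let $\mathcal P$ be the common refinement of $\mathcal O_q$ and these covers for all $s$, and let $\mathcal O_{q-1}$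 be the common refinement of the translates $g\mathcal P$, $g\in G$. Its members are the sets $\bigcap_ggP_g$ with $P_g\in\mathcal P$, so it is invariant, and it refines $\mathcal P$.

Let $\varphi_0$ send a vertex $v$ to the unique point of $|v|$; this is equivariant. Let $1\le q\le k$ and suppose that $\varphi_{q-1}(s')\in S_{q-1}(\mathcal O_{q-1}\,|\,|s'|)$ for all $(q-1)$-simplices $s'$. For a $q$-simplex $s$, the faces $s'$ satisfy $|s'|\subseteq|s|$, so $\varphi_{q-1}(\partial s)$ is a cycle in $S_{q-1}(\mathcal O_{q-1}\,|\,|s|)$, and it bounds a chain in $S_q(\mathcal O_q\,|\,|s|)$. Take such a chain as $\varphi_q(s)$ for orbit representatives $s$ and extend equivariantly. Since $\mathcal O_q$ is invariant, $\varphi_q(gs)\in S_q(\mathcal O_q\,|\,|gs|)$, so the induction continues. All $\mathcal O_q$ refine $\mathcal C$, so $\varphi$ takes values in $S_*(\mathcal C)$.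

\emph{The map $\psi$.} If $h\ne h'$, then $hC_i\cap h'C_i=h(C_i\cap h^{-1}h'C_i)=\emptyset$. Hence a nonempty set $s$ of pairs $(i,h)$, $i\le m$, with $\bigcap_{(i,h)\in s}hC_i\ne\emptyset$ is a simplex of $\Sigma_{\le m}$. For a $\mathcal C$-small tuple $t=(x_0,\dots,x_q)$ let $\Phi(t)$ consist of those $s$ for which some $x_j$ lies in $\bigcap_{(i,h)\in s}hC_i$. This is a subcomplex of $\Sigma_{\le m}$, with $\Phi(t')\subseteq\Phi(t)$ for faces $t'$ of $t$ and $\Phi(gt)=g\Phi(t)$. Smallness gives a pair $o=(i,h)$ such that $hC_i$ contains all $x_j$; then $\Phi(t)$ is a cone with apex $o$. As $G$ acts freely on $E$, it acts freely on $\mathcal C$-small tuples. Define $\psi$ inductively with $\psi(t)\in C_*(\Phi(t))$: the cycle $\psi(\partial t)$ lies in the acyclic complex $C_*(\Phi(t))$, so for orbit representatives $t$ we can choose $\psi(t)\in C_q(\Phi(t))$ with boundary $\psi(\partial t)$, and we extend equivariantly.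

\emph{Traces.} Let $\theta=\psi\varphi$, viewed as an equivariant chain map $C_*(\Sigma)\to C_*(\Sigma)$, and let $\operatorname{tr}\theta_q\in\mathbb Z$ be the trace of $\theta_q$ on the finitely generated free abelian group $C_q(\Sigma)$. For $q\ge0$, the coefficient of $gs$ in $\theta(gs)=g\theta(s)$ equals the coefficient of $s$ in $\theta(s)$. So the diagonal entries of $\theta_q$ are constant on orbits, which have $p$ elements, and $p$ divides $\operatorname{tr}\theta_q$.

Now we use $m<k$. The vertex $o=(k,1)$ can be added to every simplex of $\Sigma_{\le m}$, so $\Sigma_{\le m}$ lies in a subcomplex of $\Sigma$ that is a cone with apex $o$. Let $D_q=c_o\theta_q\colon C_q(\Sigma)\to C_{q+1}(\Sigma)$ for $-1\le q\le k$, and $D_{-2}=0$; here $D_k=0$, as $C_{k+1}(\Sigma)=0$. By \eqref{eq:cone},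
\[\partial D_q+D_{q-1}\partial=(\partial c_o+c_o\partial)\theta_q=\theta_q .\]
Let $\alpha_q$ be the trace of $\partial D_q$ on $C_q(\Sigma)$, which equals the trace of $D_q\partial$ on $C_{q+1}(\Sigma)$. Then $\operatorname{tr}\theta_q=\alpha_q+\alpha_{q-1}$ with $\alpha_{-2}=\alpha_k=0$, so $\sum_{q=-1}^k(-1)^q\operatorname{tr}\theta_q$ telescopes to $0$. Since $\theta_{-1}$ is the identity of $\mathbb Z$, we get $\sum_{q=0}^k(-1)^q\operatorname{tr}\theta_q=1$. Each term on the left is divisible by $p$, a contradiction.
\end{proof}

This completes the proofs of Theorems~\ref{thm:split} and~\ref{thm:main}.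

\section{The connected component and torsion}\label{sec:more}

The same tools describe an abelian $\bigvee$-definable group that is not connected.

\begin{theorem}\label{thm:more}
Let $\mathcal U$ be an arbitrary abelian $\bigvee$-definable group and $d=\max_i\dim X_i$.
\begin{enumerate}
\item[(1)] $\mathcal U$ has a smallest compatible subgroup of bounded index, namely
\[\mathcal U^0=\{\gamma(a):\gamma\colon[0,a]\to\mathcal U\text{ a path with }\gamma(0)=0\}.\]
It is connected and divisible. A subgroup of $\mathcal U$ is compatible of bounded index if and only if it contains $\mathcal U^0$.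
\item[(2)] As abstract groups, $\mathcal U\cong\mathcal U^0\times\mathcal U/\mathcal U^0$. So $\mathcal U$ is divisible if and only if the bounded group $\mathcal U/\mathcal U^0$ is. For every $j\ge1$, $j\,\mathcal U$ is compatible of bounded index. Every bounded abelian group occurs as some $\mathcal U/\mathcal U^0$.
\item[(3)] For every $j\ge1$, the torsion subgroup $\mathcal U[j]=\{x:jx=0\}$ is bounded and meets every definable subset of $\mathcal U$ in a finite set.
\item[(4)] If $u=\gamma(a)$ for a path $\gamma$ with $\gamma(0)=0$ and $p$ is prime, then $u=pv$ with $v$ a sum of at most $\left\lfloor\frac{(p-1)d+2}{p}\right\rfloor$ terms $\gamma(t')-\gamma(t)$, $t\le t'$.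
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The set $\mathcal U^0$ is a subgroup. It contains $0$ by a constant path. If $\gamma\colon[0,a]\to\mathcal U$ and $\gamma'\colon[0,b]\to\mathcal U$ are paths starting at $0$, then $-\gamma$ is a path from $0$ to $-\gamma(a)$, and $\gamma$ followed by $\gamma(a)+\gamma'$ is a path from $0$ to $\gamma(a)+\gamma'(b)$. For any path $\gamma$, the path $\gamma-\gamma(0)$ shows that $\gamma(a)-\gamma(0)\in\mathcal U^0$. By Lemma~\ref{lem:compat}, every subgroup containing $\mathcal U^0$ is compatible of bounded index.

Conversely let $H$ be compatible of bounded index. For definable $X\subseteq\mathcal U$ and $c\in\mathcal U$, the set $X\cap(c+H)=c+((X-c)\cap H)$ is definable, and by compactness finitely many such sets cover $X$. Apply this to some $X_i$ of dimension $d$: by (O6) some $S=X_i\cap(c+H)$ has dimension $d$. Let $A'\supseteq A$ be bounded with $S$ definable over $A'$, and let $z\in S$ be generic over $A'$. By Lemma~\ref{lem:gen}(a), $S\in\mathcal N(z)$, so $S-z\subseteq H$ is a $\tau$-neighborhood of $0$. Hence $H$ and its cosets are $\tau$-open. For a path $\gamma$ with $\gamma(0)=0$, finitely many cosets of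 $H$ meet the definable set $\gamma([0,a])$, each in a definable set, and their preimages partition $[0,a]$ into nonempty definable open sets. By definable connectedness there is only one, so $\gamma(a)\in H$. Thus $\mathcal U^0\subseteq H$.

Being compatible, $\mathcal U^0=\bigcup_i(X_i\cap\mathcal U^0)$ is a $\bigvee$-definable group. Let $H$ be a compatible subgroup of bounded index in $\mathcal U^0$. For definable $X\subseteq\mathcal U$ the set $X\cap H=(X\cap\mathcal U^0)\cap H$ is definable, and the index of $H$ in $\mathcal U$ is a product of two bounded cardinals. So $H\supseteq\mathcal U^0$. Thus $\mathcal U^0$ is connected, and it is divisible by Theorem~\ref{thm:main}.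

(2) A divisible subgroup of an abelian group is a direct summand, which gives the isomorphism; a product of two groups is divisible if and only if both factors are. Since $j\,\mathcal U\supseteq j\,\mathcal U^0=\mathcal U^0$, part (1) applies to $j\,\mathcal U$. Let $\Lambda$ be a bounded abelian group. Transport its operation along an injection $\Lambda\to M$ and write the image as the union of its finite subsets, of which there are boundedly many. This is a $\bigvee$-definable group $\mathcal U$ with $d=0$. Its definable subsets are finite, so $\{z\}\in\mathcal N(z)$ and $\tau$ is discrete. A path has finite image and its fibers are definable and open, so it is constant. Hence $\mathcal U^0=0$ and $\mathcal U/\mathcal U^0\cong\Lambda$.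

(3) The map $x\mapsto jx$ is definable on each definable $X\subseteq\mathcal U$, so $\mathcal V=\mathcal U[j]$ is compatible and is itself an abelian $\bigvee$-definable group. By (1), $\mathcal V^0$ is divisible, so $\mathcal V^0=j\mathcal V^0=0$. As $\mathcal V^0$ has bounded index, $\mathcal V$ is bounded. For definable $X\subseteq\mathcal U$, the definable set $X\cap\mathcal V$ is covered by boundedly many points, hence is finite by compactness.

(4) Theorem~\ref{thm:split} distributes $k+1=(p-1)d+2$ intervals among $p$ colors with a common sum $v$, and $u=pv$. Some color is given to at most $\lfloor(k+1)/p\rfloor$ intervals; compute $v$ from it.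
\end{proof}

\begin{thebibliography}{9}
\bibitem{vdD} van den Dries, \emph{Tame topology and o-minimal structures}.
\bibitem{EP} Pantelis Eleftheriou and Ya'acov Peterzil, \emph{Definable quotients of locally definable groups}, arXiv:1103.4770 (2011).
\end{thebibliography}
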